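# Loewner hulls driven by $2B$ plus small jumps: half-discs swallowed at $\kappa=4$

## 1. Hulls of a Loewner equation whose driver may jump

Let $\mathbb H=\{z\in\mathbb C:\operatorname{Im}z>0\}$. A driver is a càdlàg function $U:[0,\infty)\to\mathbb R$ with $U_0=0$ (right-continuous with left limits). The chordal Loewner equation driven by $U$ is
$$\partial_t g_t(z)=\frac{2}{g_t(z)-U_t},\qquad g_0(z)=z. \tag{1}$$
Since $U$ may jump, we read (1) in integrated form: $g_t(z)$ is continuous in $t$ and has the stated derivative at all $t$ except the countably many jump times of $U$. We use (1) for $z\in\mathbb H$ and also for real $z=x>0$.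

**Definition 1 (lifetime and hull).** $T_z$ is the supremum of the times $t$ up to which the solution $g_s(z)$ exists with $\inf_{s\le t}|g_s(z)-U_s|>0$. The hull at time $t$ is $K_t=\{z\in\mathbb H:T_z\le t\}$, and $g_t$ maps $\mathbb H\setminus K_t$ conformally onto $\mathbb H$.

We say that $z$ is *swallowed* at time $T_z$ if $T_z<\infty$. Note that $\inf_{s\le t}|g_s(z)-U_s|>0$ also forces the left limits of $g-U$ on $(0,t]$ to be nonzero.

**Continuation.** If $g_t(z)$ exists and $g_t(z)\ne U_t$, then the solution exists, with $|g-U|$ bounded below, on some $[t,t+\varepsilon]$. Indeed, write $|g_t(z)-U_t|=4\delta$. By right-continuity, $|U_s-U_t|\le\delta$ on some $[t,t+\varepsilon']$. For $|g-g_t(z)|\le\delta$ and such $s$ we have $|g-U_s|\ge2\delta$, so the vector field $2/(g-U_s)$ is bounded by $1/\delta$ and Lipschitz in $g$. Picard iteration gives a solution in this ball on $[t,t+\varepsilon'\wedge\delta^2]$. In particular $T_z>0$ for every $z\in\mathbb H$ and every $z=x>0$.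

**Example 1 (no driving).** For $U\equiv0$ we get $g_t(z)=\sqrt{z^2+4t}$, since then $\partial_tg=2/g$. The point $z=iy$ has $T_z=y^2/4$, all other points of $\mathbb H$ live forever, and $K_t=(0,2\sqrt t\,i]$. A real point $x>0$ has $T_x=\infty$.

**Example 2 (one jump).** Let $U=0$ on $[0,1)$ and $U=-1$ on $[1,\infty)$. Up to time $1$ the hull is the slit of Example 1, and the tip $2i$ has lifetime exactly $1$. The map $g_1(z)=\sqrt{z^2+4}$ opens the slit to the interval $[-2,2]$, and after time $1$ a vertical slit grows from $-1$ in the image. So for $t>1$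
$$K_t=(0,2i]\ \cup\ g_1^{-1}\bigl(-1+(0,2\sqrt{t-1}\,i]\bigr).$$
Where does the second piece start? If $g_1(z)=-1+i\varepsilon$, then $z^2=(-1+i\varepsilon)^2-4=-3-\varepsilon^2-2i\varepsilon$. This has argument slightly above $\pi$, so $z\to i\sqrt3$ from the left side of the slit. The hull is a slit with a branch attached at $i\sqrt3$.

## 2. Trees in the half-plane and left-continuous parametrizations

A function is called simple if it is injective.

**Definition 2 (tree property).** $K_t\cup\mathbb R$ has the tree property if for all distinct points $y\ne z$ in $K_t\cup\mathbb R$ there is a simple path $\rho:[0,1]\to\overline{\mathbb H}$ from $\rho(0)=y$ to $\rho(1)=z$ with $\rho(s)\in K_t\cup\mathbb R$ for all $s\in[0,1]$, and this path is unique up to time parameterization.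

In Example 2, $K_t\cup\mathbb R$ is the real line with a segment glued on at $0$ and an arc glued on at the point $i\sqrt3$ of that segment. It has the tree property. On the other hand, if $K_t$ contains a half-disc $\{z\in\mathbb H:|z-x|<\eta\}$ with $x$ real, the tree property fails: two points of this convex open set are joined inside it by a segment, and also by two segments through a third point off the line. These are two simple paths with different images.

**Definition 3 (parametrized hulls).** The hulls are parametrized by $\gamma:(0,\infty)\to\mathbb H$ if $K_t\cap\mathbb H=\{\gamma(s):0<s\le t\}$ for all $t\ge0$.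

In Example 2, put $\gamma(s)=2\sqrt s\,i$ for $s\le1$ and $\gamma(s)=g_1^{-1}(-1+2\sqrt{s-1}\,i)$ for $s>1$. This $\gamma$ parametrizes the hulls, is simple and is left-continuous. It is not right-continuous: $\gamma(1)=2i$ but $\gamma(1+)=i\sqrt3$. So left-continuity is the natural requirement once the driver jumps.

## 3. Lévy processes with small compensated jumps

Throughout, $B$ is a standard Brownian motion and $W=-B$. A Lévy process starts at $0$.

**Definition 4 (compensated jumps).** Let $0<b<\infty$ and let $\nu$ be a measure on $(0,b)$ with $\int y^2\,\nu(dy)<\infty$. Let $N$ be a Poisson random measure on $(0,\infty)\times(0,b)$ with intensity $ds\,\nu(dy)$, and $\tilde N(ds,dy)=N(ds,dy)-ds\,\nu(dy)$. The compensated sum of jumps with Lévy measure $\nu$ is $J_t=\int_0^t\!\int y\,\tilde N(ds,dy)$.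

Recall that $J$ is the $L^2$-limit, as $\varepsilon\to0$, of the sum of the jumps in $(\varepsilon,b)$ minus $t\int_{(\varepsilon,b)}y\,\nu(dy)$. It is a square-integrable martingale and a Lévy process, with $E J_t^2=t\int y^2\,\nu(dy)$. By the Lévy–Itô decomposition, if $U$ is a Lévy process without positive jumps and with Gaussian part $\sqrt\kappa B$, and $\nu$ on $(0,\infty)$ is the Lévy measure of $-U$, then for each $b\in(0,1]$
$$-U_t=\sqrt\kappa\,W_t+J^b_t+a_bt+C^b_t, \tag{2}$$
with independent terms: $J^b$ is the compensated sum of jumps in $(0,b)$, $a_b\in\mathbb R$, and $C^b$ is the compound Poisson sum of the jumps $\ge b$.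

**Definition 5 (truncated variance).** $\sigma^2(x)=\int_{(0,x]}y^2\,\nu(dy)$.

**Example 3.** Write $L=L(x)=\log(1/x)$, let $r=e^{-4096}$ and
$$\nu(dy)=\tfrac12\,y^{-3}\bigl(\log\tfrac1y\bigr)^{-3/2}\mathbf 1_{(0,r)}(y)\,dy. \tag{3}$$
With $\ell=\log(1/y)$, $\sigma^2(x)=\int_{L(x)}^\infty\frac12\ell^{-3/2}d\ell=L(x)^{-1/2}$ for $0<x<r$. So $\int y^2d\nu=4096^{-1/2}=\frac1{64}$. Since $\int_0y^{-2}(\log\frac1y)^{-3/2}dy=\infty$, the jumps are not summable, and the compensation in $J$ is essential.

## 4. The conjecture on trees and curves, and its failure at $\kappa=4$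

We can now ask: if Brownian motion is allowed jumps, do the hulls still look like trees for $\kappa\le4$? The following conjecture is taken from Qing-Yang Guan and Matthias Winkel, "SLE and alpha-SLE driven by Levy processes", arXiv:math/0606685 (2006). It is known that $K_t\cup\mathbb R$ has the tree property for every $t$ when $U$ is compound Poisson, and that for $U=\sqrt\kappa B$ the statement below holds with a continuous $\gamma$.

**Conjecture.** Let $U$ be a Lévy process with diffusion component $\sqrt\kappa B$, $\kappa\ge0$. Then, almost surely: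

(i) if $0\le\kappa\le4$, then $K_t\cup\mathbb R$ has the tree property for all $t\ge0$, and there is a simple left-continuous function $\gamma:(0,\infty)\to\mathbb H$ such that $K_t\cap\mathbb H=\{\gamma(s):0<s\le t\}$ for all $t\ge0$;

(ii) if $\kappa>4$, then $K_t\cup\mathbb R$ is generated by a left-continuous function $\gamma:(0,\infty)\to\overline{\mathbb H}$, in that $\mathbb H\setminus K_t$ is the unbounded connected component of $\mathbb H\setminus\{\gamma(s):0<s\le t\}$ for all $t\ge0$.

The conjecture is false: (i) fails at $\kappa=4$. Take $\nu$ and $r$ from (3), let $J$ be the compensated sum of jumps with Lévy measure $\nu$, independent of $B$, and put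
$$U_t=2B_t-J_t,\qquad -U=M:=2W+J. \tag{4}$$
This is a real Lévy process with Gaussian part $\sqrt4\,B$, and all its jumps are negative.

**Theorem 1.** For the process (4) ($\kappa=4$), almost surely, for every $t_0>0$ there are $t\in(0,t_0]$, $x>0$ and $\eta>0$ with $T_z=t$ for all $z\in\mathbb H$ with $|z-x|<\eta$. Consequently, almost surely:

* for every $t>0$, $K_t$ has interior points and $K_t\cup\mathbb R$ fails the tree property;
* there is no function $\gamma$ at all (simple, left-continuous or not) with $K_t\cap\mathbb H=\{\gamma(s):0<s\le t\}$ for all $t$.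

The second theorem locates the phenomenon more precisely. It is not needed for the disproof.

**Theorem 2.** Let $U$ be a Lévy process without positive jumps, with Gaussian part $\sqrt\kappa B$ and arbitrary drift, and let $\nu$ on $(0,\infty)$ be the Lévy measure of $-U$. Let $\sigma^2(x)=\int_{(0,x]}y^2\nu(dy)$ and
$$I(c)=\int_0^1\exp\Bigl(-\frac c4\int_x^1\sigma^2(u)\frac{du}u\Bigr)\frac{dx}x .$$

(a) If $0\le\kappa<4$, then a.s. $T_x=\infty$ for all $x>0$, and $\overline{K_t}\cap(0,\infty)=\emptyset$ for all $t$.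

(b) If $\kappa=4$ and $I(1)=\infty$, the same conclusion holds. This covers the case $\int_{(0,1)}y^2\log\frac1y\,\nu(dy)<\infty$, and the case $\sigma^2(x)\log\frac1x\le4$ for all small $x$.

(c) If $\kappa=4$ and $I(c)<\infty$ for some $c\in(0,1)$, all conclusions of Theorem 1 hold. This covers the case $\liminf_{x\to0}\sigma^2(x)\log\frac1x>4$. They still hold if an independent compound Poisson process with jumps of any sign is added to $U$.

Points $x<0$ are not treated in (a) and (b), because they can be jumped over. If in Example 2 the jump goes to $-3$ instead of $-1$, then $g_1(-1)=-\sqrt5$, and $g_t(-1)-U_t$ goes from $-\sqrt5$ to $3-\sqrt5>0$ at time $1$ without coming near $0$. The truth of (i) for $\kappa<4$, and of (ii), is not decided here.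

## 5. How a positive boundary point can be swallowed

In Sections 5 and 6 the driver $U$ is càdlàg with $U_0=0$ and *no positive jumps*. For $x>0$ put
$$X_t=g_t(x)-U_t\quad(t<T_x),\qquad S_t=\int_0^tX_s^{-2}\,ds .$$
Then $X_t=x+\int_0^t\frac2{X_s}ds-U_t$, and $X$ has only upward jumps. For $1/n<x<\rho$ let
$$T^n=\inf\{t<T_x:X_t\le1/n\},\qquad R_\rho=\inf\{t<T_x:X_t\ge\rho\}\qquad(\inf\emptyset=\infty).$$
The first lemma says that $X$ can die only by sliding continuously into $0$.

**Lemma 1.**
(1) $X>0$ on $[0,T_x)$. If $T_x<\infty$, then $X_{T_x-}=0$.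
(2) $X\ge1/n$ on $[0,T^n]\cap[0,T_x)$; $X_{T^n}=1/n$ if $T^n<\infty$; for each $t<T_x$ we have $T^n>t$ for all large $n$; and $T^n<T_x$ if $T_x<\infty$.
(3) If $0<x<y$, then $T_x\le T_y$.

*Proof.* (1) Suppose $s=\inf\{u<T_x:X_u<0\}$ were finite. Then $s<T_x$, and $s>0$ because $X_0=x>0$ and $X$ is right-continuous. Since $X\ge0$ before $s$, $X_{s-}\ge0$, and an upward jump keeps $X_s\ge0$. But $X_s\ne0$ since $s<T_x$, so $X_s>0$, and by right-continuity $X>0$ just after $s$, a contradiction. So $X>0$, and $g_t(x)$ is increasing in $t$.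

Let $T_x<\infty$. If $g_t(x)\to\infty$ as $t\uparrow T_x$, then $X_t\to\infty$, because $U$ is bounded on $[0,T_x]$. Then $\partial_tg_t(x)=2/X_t$ is bounded near $T_x$, which is impossible. So $g_t(x)$ has a finite limit and $X_{T_x-}\ge0$ exists. Suppose $X_{T_x-}>0$. For $t<T_x$ we have $\inf_{[0,t]}X>0$, and near $T_x$ the values are close to $X_{T_x-}$, so $\inf_{[0,T_x)}X>0$. The solution extends continuously to $T_x$, and $g_{T_x}(x)-U_{T_x}=X_{T_x-}-\Delta U_{T_x}\ge X_{T_x-}>0$. By the continuation fact it goes on past $T_x$ with $|g-U|$ bounded below, which contradicts the definition of $T_x$.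

(2) Before $T^n$ we have $X>1/n$. If $T^n<\infty$, then $T^n<T_x$, right-continuity gives $X_{T^n}\le1/n$, and $X_{T^n}\ge X_{T^n-}\ge1/n$ since there are no downward jumps. So $X_{T^n}=1/n$. If $t<T_x$, then $\inf_{[0,t]}X>0$, so for large $n$ we have $X>1/n$ on $[0,t]$, and by right-continuity $T^n>t$. If $T_x<\infty$, then $X_{T_x-}=0$ provides times $t<T_x$ with $X_t\le1/n$.

(3) Let $Y=g(y)-U$. While both solutions exist, $D=g(y)-g(x)=Y-X$ satisfies $D'=\frac2Y-\frac2X=-\frac{2D}{XY}$. This is linear in $D$, so $D>0$ and $Y>X$. If $T_y<T_x$, then $0=Y_{T_y-}\ge\inf_{[0,T_y]}X>0$, a contradiction. $\square$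

For Theorem 1 we need points of $\mathbb H$, not of $\mathbb R$. The next lemma says when a swallowed boundary point drags a half-disc with it. To see why one should expect this, let $D=g(z)-g(x)$ with $z$ near $x$. To first order $D'=-2D/X^2$, so $|D|$ decays like $e^{-2S_t}$. If $X$ does not decay as fast as an exponential in $S_t$ of slightly smaller rate, then $D$ stays small compared with $X$, and $X+D=g(z)-U$ dies when $X$ does.

**Lemma 2.** Suppose $T_x<\infty$ and there is $c_0>0$ with $X_t\ge c_0e^{-\frac43S_t}$ for all $t<T_x$. Then $T_z=T_x$ for all $z\in\mathbb H$ with $|z-x|<c_0/2$.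

*Proof.* Let $D_t=g_t(z)-g_t(x)$ for $t<T_x\wedge T_z$, so that $g_t(z)-U_t=X_t+D_t$. Taking $t=0$ in the hypothesis gives $c_0\le x$, so $0<|D_0|<c_0/2\le X_0/2$. Subtracting the two equations,
$$D'=\frac2{X+D}-\frac2X=-\frac{2D}{X(X+D)},\qquad \frac{d}{dt}\log|D|=-\frac2{X^2}\operatorname{Re}\frac1{1+D/X},$$
off the jump times; $D$ never vanishes, since this is a linear equation for $D$ with a locally bounded coefficient. If $|q|\le\frac12$, then $1+q$ lies in the closed disc with diameter $[\frac12,\frac32]$, so $1/(1+q)$ lies in the closed disc with diameter $[\frac23,2]$, and $\operatorname{Re}\frac1{1+q}\ge\frac23$. Let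
$$\tau=\inf\{t<T_x\wedge T_z:|D_t|\ge X_t/2\}.$$
Then for $t<\tau\wedge T_x\wedge T_z$
$$|D_t|\le|D_0|e^{-\frac43S_t},\qquad |g_t(z)-U_t|=|X_t+D_t|\ge\tfrac12X_t. \tag{5}$$

*We have $\tau=\infty$.* Otherwise $0<\tau<T_x\wedge T_z$, and since $D$ and $S$ are continuous, $|D_\tau|\le|D_0|e^{-\frac43S_\tau}<\frac{c_0}2e^{-\frac43S_\tau}\le\frac12X_\tau$. But $|D|-X/2$ is right-continuous, so by the definition of $\tau$ we have $|D_\tau|\ge X_\tau/2$, a contradiction.

*We have $T_z\ge T_x$.* Suppose $T_z<T_x$. By (5), $|g_s(z)-U_s|\ge\frac12\inf_{[0,T_z]}X>0$ for $s<T_z$. So $\partial_sg_s(z)$ is bounded, $g(z)$ extends continuously to $T_z$, and $|D_{T_z}|\le|D_0|e^{-\frac43S_{T_z}}<\frac12X_{T_z}$. Hence $|g_{T_z}(z)-U_{T_z}|\ge\frac12X_{T_z}>0$, and by the continuation fact the solution goes on past $T_z$ with $|g-U|$ bounded below, a contradiction.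

*We have $T_z\le T_x$.* For $t<T_x$, $|g_t(z)-U_t|\le X_t+|D_t|\le\frac32X_t$, which tends to $0$ as $t\uparrow T_x$ by Lemma 1(1). $\square$

**Example 4.** Let $U_t=5(1-\sqrt{1-t})$ for $t\le1$, $U_t=5$ for $t>1$, and $x=1$. Then $X_t=\sqrt{1-t}$, because $\frac2{X}-U'=\bigl(2-\frac52\bigr)(1-t)^{-1/2}=X'$. So $T_1=1$ and $S_t=-\log(1-t)$. The hypothesis of Lemma 2 holds with $c_0=1$: $(1-t)^{1/2}\ge(1-t)^{4/3}$. So every $z\in\mathbb H$ with $|z-1|<\frac12$ is swallowed exactly at time $1$.

## 6. Itô's formula up to the first visit to $1/n$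

Both theorems are proved by finding functions $f$ for which $f(X)$ is a supermartingale. This section sets up that tool once. Let
$$-U_t=\sqrt\kappa\,W_t+J_t+at,\qquad a\in\mathbb R, \tag{6}$$
where $J$ is the compensated sum of jumps with Lévy measure $\nu$ on $(0,b)$, $b<\infty$, $\int y^2d\nu<\infty$, independent of $W$. For $f\in C^2(0,\infty)$ let
$$Af(x)=\frac\kappa2f''(x)+\Bigl(\frac2x+a\Bigr)f'(x)+\int_{(0,b)}\bigl[f(x+y)-f(x)-yf'(x)\bigr]\nu(dy). \tag{7}$$

**Lemma 3 (Itô).** Assume (6). Let $\beta\ge0$, $1/n<x<\rho\le\infty$ and $\tau=T^n\wedge R_\rho$ (with $R_\infty=\infty$). If $\rho=\infty$, assume that $f,f',f''$ are bounded on $[1/n,\infty)$. Then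
$$f(X_{t\wedge\tau})e^{-\beta S_{t\wedge\tau}}-\int_0^{t\wedge\tau}e^{-\beta S_s}\Bigl(Af(X_s)-\beta X_s^{-2}f(X_s)\Bigr)ds$$
is a martingale. In particular, if $Af-\beta x^{-2}f\le0$ on $[1/n,\rho)$, then $f(X_{t\wedge\tau})e^{-\beta S_{t\wedge\tau}}$ is a supermartingale. If $\rho<\infty$, it is enough that $f$ is given and $C^2$ on $(0,\rho+b]$.

*Proof.* The expression makes sense: if $T_x<\infty$, then $\tau\le T^n<T_x$ by Lemma 1(2).

To have a process defined for all times, let $X^{(n)}$ solve $X^{(n)}_t=x+\int_0^t\frac{2\,ds}{X^{(n)}_s\vee(1/n)}-U_t$. The drift is Lipschitz, so pathwise Picard iteration gives a unique solution, and it is adapted. On $[0,T^n]$ we have $X\ge1/n$, so $X$ solves the same equation and $X^{(n)}=X$ there. If $T^n=\infty$, then $T_x=\infty$ by Lemma 1(2) and $X^{(n)}=X$ everywhere. Hence $\tau=\inf\{t:X^{(n)}_t\le1/n\text{ or }X^{(n)}_t\ge\rho\}$. This is the hitting time of a closed set by a càdlàg adapted process, so it is a stopping time (for the usual completed, right-continuous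 filtration). For finite $s\le\tau$ we have $X_{s-}\in[1/n,\rho]$, and, as jumps are smaller than $b$, $X_s\in[1/n,\rho+b]$. So only the values of $f$ on $[1/n,\rho+b]$ enter, and we may change $f$ outside this interval to a $C^2$ function on $\mathbb R$ with bounded derivatives up to order two.

Apply Itô's formula to $f(X^{(n)}_t)\,Z_t$ with $Z_t=\exp(-\beta\int_0^t(X^{(n)}_s\vee\frac1n)^{-2}ds)$, which is continuous of finite variation, and stop at $\tau$. For $s<\tau$, $X^{(n)}_s=X_s>1/n$, so $Z_s=e^{-\beta S_s}$ and the drift of $X^{(n)}$ is $\frac2{X_s}+a$. The $ds$-terms are exactly those in the statement. They are bounded on finite time intervals, since $|Af|\le\frac\kappa2\sup|f''|+(2n+|a|)\sup|f'|+\frac12\sup|f''|\int y^2d\nu$ there. What remains is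
$$\int_0^{t\wedge\tau}Z_s\sqrt\kappa f'(X_{s-})\,dW_s+\int_0^{t\wedge\tau}\!\!\int Z_s\bigl[f(X_{s-}+y)-f(X_{s-})\bigr]\tilde N(ds,dy).$$
Since $0\le Z\le1$, the integrands are bounded by a constant $C$ and by $Cy$. They are square integrable against $ds$ and $ds\,\nu(dy)$ on finite time intervals, so both integrals are martingales. If $Af-\beta x^{-2}f\le0$ on $[1/n,\rho)$, the $ds$-integral is nonincreasing, because $X_s\in[1/n,\rho)$ for $s<\tau$. $\square$

The next lemma turns one supermartingale into the statement that points close to $0$ die quickly.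

**Lemma 4.** Assume (6). Let $\rho_1\in(0,\infty)$, and let $f>0$ be $C^2$ and increasing on $(0,\rho_1+b]$ with $f(0+)=0$ and $Af\le0$ on $(0,\rho_1)$. Then, for a start at $x$ with $0<x<\rho\le\rho_1$,
$$P(R_\rho<\infty)\le\frac{f(x)}{f(\rho)}, \tag{8}$$
and for each $t_0>0$, $P(T_x>t_0)\to0$ as $x\downarrow0$.

*Proof.* By Lemma 3 with $\beta=0$, $f(X_{t\wedge T^n\wedge R_\rho})$ is a nonnegative supermartingale started at $f(x)$. If $R_\rho\le t\wedge T^n$, its value at time $t$ is $f(X_{R_\rho})\ge f(\rho)$, since $X_{R_\rho}\ge\rho$ by right-continuity. So $f(\rho)P(R_\rho\le t\wedge T^n)\le f(x)$. The times $T^n$ increase with $n$. If $R_\rho<\infty$, then $R_\rho<T_x$, and $T^n>R_\rho$ for large $n$ by Lemma 1(2). Let $n\to\infty$, then $t\to\infty$, to get (8).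

Let $M=-U$. If $R_\rho=\infty$, then $X<\rho$ on $[0,T_x)$, so $2/X>2/\rho$, and for $t<T_x$
$$\rho>X_t=x+\int_0^t\frac{2}{X_s}ds+M_t\ge\frac{2t}\rho+M_t .$$
Apply this with $t=t_0$ on $\{T_x>t_0,R_\rho=\infty\}$:
$$P(T_x>t_0)\le\frac{f(x)}{f(\rho)}+P\Bigl(M_{t_0}<\rho-\frac{2t_0}\rho\Bigr).$$
Let $x\downarrow0$; the first term vanishes. Then let $\rho\downarrow0$; the second vanishes, since $\rho-2t_0/\rho\to-\infty$. $\square$

## 7. The logarithm at $\kappa=4$: harmonic without jumps, not with them

Start with $U=\sqrt\kappa B$, so $Af=\frac\kappa2f''+\frac2xf'$. The powers give $A(x^\alpha)=\alpha\bigl(\frac\kappa2(\alpha-1)+2\bigr)x^{\alpha-2}$, which vanishes for $\alpha=1-\frac4\kappa$. If $\kappa>4$, this $\alpha$ lies in $(0,1)$, and Lemma 4 applies to $x^\alpha$: points near $0$ are swallowed quickly. If $\kappa<4$, a power $x^{-\theta}$ with small $\theta>0$ satisfies $A(x^{-\theta})<0$ and blows up at $0$, which keeps $X$ away from $0$ (Section 9 does this with jumps).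

At $\kappa=4$ the harmonic function is the logarithm: $2(\log x)''+\frac2x(\log x)'=0$. Take $1/n<x<\rho$ and $\tau=T^n\wedge R_\rho$. On $\{\tau>t\}$ we have $\rho>X_t\ge\frac{2t}\rho+2W_t$, so $P(\tau>t)\to0$ and $\tau<\infty$ a.s. Then $\log X_{t\wedge\tau}$ is a bounded martingale by Lemma 3, and
$$P(T^n<R_\rho)=\frac{\log(\rho/x)}{\log(\rho n)}\ \longrightarrow\ 0\qquad(n\to\infty).$$
So $0$ is not reached before $\rho$, but only by a logarithm: $X$ is a critical, two-dimensional Bessel-type process.

A sensible first attempt at a proof of (i) is to carry this over to (6) with $\kappa=4$, $a=0$, using $F(x)=\log\frac1x$: if $F(X)$ is a supermartingale, then $F(0+)=\infty$ prevents $X$ from reaching $0$ before $\rho$. The local part of $AF$ is zero. The jump part is not: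
$$AF(x)=\int_{(0,b)}\psi(y/x)\,\nu(dy),\qquad\psi(v)=v-\log(1+v)>0\quad(v>0).$$
Here the attempt stops: as soon as $\nu\neq0$, $AF>0$ at every $x$. For $v\le1$ we have $\psi(v)=\int_0^v\frac{s}{1+s}ds\ge\frac14v^2$, so $AF(x)\ge\frac14\sigma^2(x)x^{-2}$ for $x<b$, and the error is of the order $x^{-2}$ of the local terms themselves, up to the factor $\sigma^2(x)$. For $\kappa<4$ there is room to absorb such a term. At $\kappa=4$ there is none: a power does not help, since $2(x^{-\theta})''+\frac2x(x^{-\theta})'=2\theta^2x^{-\theta-2}>0$.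

The sign suggests trying the opposite. Jumps $y$ much smaller than $x$ contribute about $\frac12\sigma^2(x)f''(x)$ to $Af$, as if $\kappa$ were replaced by $4+\sigma^2(x)$ at scale $x$. If $\sigma^2$ decays slowly enough, this small excess at every scale may suffice for swallowing. The logarithm itself is useless for that, since Lemma 4 needs $f(0+)=0$. So we look for a function which is *nearly* logarithmic, increasing, and tends to $0$ at $0$. Take $f=1/L$. Its local part is positive but tiny, $4x^{-2}L^{-3}$, whereas its concavity gives a jump term of order $-\sigma^2x^{-2}L^{-2}$. The jumps win if $\sigma^2$ is much larger than $1/L$. The choice $\sigma^2=L^{-1/2}$ in (3) does it with plenty of room.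

It remains to see that $X$ satisfies the hypothesis of Lemma 2. Without jumps, $d\log X=\frac{2\,dW}{X}$ at $\kappa=4$, a martingale with quadratic variation $4S_t$. So $\log X$ behaves like twice a Brownian motion run at time $S_t$, which decreases more slowly than linearly in $S_t$, while $\log|D|$ decreases linearly. The exponential supermartingale $X^{-1/3}e^{-\frac49S}$ makes this rigorous, with jumps included.

## 8. Proof of Theorem 1

Here $\kappa=4$, $a=0$, $b=r$, $\nu$ is given by (3), and $X_t=x+\int_0^t\frac2{X_s}ds+M_t$ for $t<T_x$.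

**Step 1. Points near $0$ are swallowed quickly.** We verify the hypotheses of Lemma 4 for $\rho_1=r$ and $f(x)=1/L(x)$ on $(0,2r]$. There $L\ge4096-\log2>4$. Since $L'=-1/x$,
$$f'=x^{-1}L^{-2}>0,\qquad f''=-x^{-2}L^{-2}+2x^{-2}L^{-3}=-x^{-2}L^{-2}\Bigl(1-\frac2L\Bigr)\le-\tfrac12x^{-2}L^{-2}<0 ,$$
and $f(0+)=0$. Let $0<x<r$. The local part is
$$2f''+\frac2xf'=-2x^{-2}L^{-2}+4x^{-2}L^{-3}+2x^{-2}L^{-2}=4x^{-2}L^{-3}.$$
By concavity the jump integrand $f(x+y)-f(x)-yf'(x)$ is $\le0$ for all $y\in(0,r)$. For $y<x$, Taylor's formula gives a $w\in(x,x+y)\subset(x,2x)$ with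
$$f(x+y)-f(x)-yf'(x)=\tfrac12y^2f''(w)\le-\tfrac14y^2w^{-2}L(w)^{-2}\le-\tfrac1{16}y^2x^{-2}L(x)^{-2},$$
where we used $w\le2x$ and $L(w)\le L(x)$. Integrating over $y<x$ only,
$$Af(x)\le x^{-2}L^{-2}\bigl(4L^{-1}-\tfrac1{16}\sigma^2(x)\bigr)=x^{-2}L^{-5/2}\bigl(4L^{-1/2}-\tfrac1{16}\bigr)\le0,$$
because $L(x)\ge4096=64^2$ for $x<r$. By Lemma 4, $P(T_x>t_0)\to0$ as $x\downarrow0$ for each $t_0>0$. So for each $m\in\mathbb N$ the event $\{T_{1/k}>1/m\text{ for all }k\}$ has probability $0$. Hence almost surely, for every $t_0>0$, there is $k\in\mathbb N$ with $T_{1/k}\le t_0$.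

**Step 2. The lower bound of Lemma 2 holds almost surely.** Fix $x>0$. We show that some random $c_0>0$ satisfies $X_t\ge c_0e^{-\frac43S_t}$ for all $t<T_x$. Put
$$N_t=X_t^{-1/3}e^{-\frac49S_t}\qquad(t<T_x).$$
For $f(x)=x^{-1/3}$ we have $f'=-\frac13x^{-4/3}$ and $f''=\frac49x^{-7/3}$. Since $f''$ is decreasing, the jump integrand is at most $\frac12y^2f''(x)$, and $\int y^2d\nu=\frac1{64}$. So
$$Af(x)\le\Bigl(\frac89-\frac23+\frac12\cdot\frac49\cdot\frac1{64}\Bigr)x^{-7/3}\le\frac49x^{-7/3}=\frac49x^{-2}f(x).$$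
On $[1/n,\infty)$ the functions $f,f',f''$ are bounded. By Lemma 3 with $\rho=\infty$ and $\beta=\frac49$, $N$ stopped at $T^n$ is a nonnegative supermartingale for $1/n<x$. The maximal inequality for nonnegative càdlàg supermartingales gives
$$P\Bigl(\sup_{t\le T^n,\ t<T_x}N_t>\lambda\Bigr)\le\frac{x^{-1/3}}\lambda .$$
As $n\to\infty$ the events increase to $\{\sup_{t<T_x}N_t>\lambda\}$, because $T^n>t$ eventually for each $t<T_x$. Then let $\lambda\to\infty$: $\sup_{t<T_x}N_t<\infty$ a.s. With $c_0=(\sup_{t<T_x}N_t)^{-3}>0$, the inequality $X_t^{-1/3}e^{-\frac49S_t}\le c_0^{-1/3}$ reads $X_t\ge c_0e^{-\frac43S_t}$.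

**Step 3. Half-discs, and the two consequences.** Almost surely the conclusion of Step 2 holds for all starts $x=1/k$ simultaneously, and so does that of Step 1. By Lemma 2, a.s. for every $t_0>0$ there are $x=1/k$ and $\eta=c_0/2>0$ such that $t:=T_x\le t_0$ and $T_z=t$ for all
$$z\in H_\eta:=\{z\in\mathbb H:|z-x|<\eta\}.$$
Also $t>0$ since $T_x>0$. This is the first claim.

*Interior and tree property.* For any $t_0>0$, $K_{t_0}\supset K_t\supset H_\eta$. So $K_{t_0}$ has interior points, and two distinct points of $H_\eta$ are joined inside $H_\eta$ by a segment and by a simple path through a third point off the line. Uniqueness in Definition 2 fails, for every $t_0>0$.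

*No $\gamma$.* Suppose $K_t\cap\mathbb H=\{\gamma(s):0<s\le t\}$ for all $t$. Then for every $t>0$
$$\{z\in\mathbb H:T_z=t\}=K_t\setminus\bigcup_{s<t}K_s\subset\{\gamma(t)\},$$
because $\bigcup_{s<t}K_s=\{\gamma(s):0<s<t\}$. For $t=T_x$ as above, the left side contains $H_\eta$, a contradiction. $\blacksquare$

So both assertions of (i) fail almost surely for $U=2B-J$, and the conjecture is disproved.

## 9. A criterion for not reaching $0$, and Theorem 2(a)

From now on $U$ is as in Theorem 2. Use (2), put $\sigma_b^2=\int_{(0,b)}y^2\nu(dy)$, which tends to $0$ as $b\downarrow0$, and let $U^b$ be $U$ with $C^b$ removed: $-U^b_t=\sqrt\kappa W_t+J^b_t+a_bt$. Lemmas 3 and 4 apply to $U^b$, with $a=a_b$, and $A$ denotes the operator (7) for $U^b$.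

**Lemma 5.** Suppose that for some $b\in(0,1]$ and $\rho>0$ there is a $C^2$ decreasing $F$ on $(0,\infty)$ with $F(0+)=\infty$ and $AF\le0$ on $(0,\rho)$. Then, for the driver $U$, a.s. $T_x=\infty$ for all $x>0$, and $\overline{K_t}\cap(0,\infty)=\emptyset$ for all $t$.

*Proof.*

**Step 1. The driver $U^b$, before leaving $(0,\rho)$.** Let $x\in(0,\rho)$ and let $C=\max(0,-F(\rho+b))$, so that $F+C\ge0$ on $(0,\rho+b]$. By Lemma 3, $F(X_{t\wedge T^n\wedge R_\rho})+C$ is a nonnegative supermartingale. On $\{T^n<R_\rho,\,T^n\le t\}$ its value at time $t$ is $F(1/n)+C$. So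
$$P(T^n<R_\rho,\ T^n\le t)\,(F(1/n)+C)\le F(x)+C .$$
If $T_x\le t$ and $X<\rho$ on $[0,T_x)$, then $R_\rho=\infty$ and $T^n<T_x\le t$ for all $n$ with $1/n<x$. Let $n\to\infty$, then $t\to\infty$:
$$P(T_x<\infty,\ X<\rho\text{ on }[0,T_x))=0. \tag{9}$$

**Step 2. The driver $U$, by restarting.** Fix $x>0$. If $T_x<\infty$, then $X_{T_x-}=0$, and up to $T_x$ there are finitely many jumps of size $\ge b$. So there is a rational $s<T_x$ with $X<\rho$ on $[s,T_x)$ and no jump of size $\ge b$ in $(s,T_x)$. Fix such an $s$. On this event $X_{s+\cdot}$ coincides, up to time $T_x-s$, with the process started from $X_s\in(0,\rho)$ and driven by $U^b_{s+\cdot}-U^b_s$; that process dies at time $T_x-s$ without leaving $(0,\rho)$. Here $\{s<T_x\}=\bigcup_n\{T^n>s\}$ is determined by the path up to time $s$, and so is $X_s$ on it, while the increments of $U^b$ after $s$ are independent of $\mathcal F_s$ and have the law of $U^b$. Conditioning on $\mathcal F_s$ and using (9) for the start $X_s$, the event has probability $0$.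 Summing over rational $s$, $P(T_x<\infty)=0$. Use this for all rational $x$ at once; Lemma 1(3) then gives, a.s., $T_x=\infty$ for all $x>0$.

**Step 3. A whole neighborhood of $x$ survives.** Assume $T_x=\infty$, fix $t$, and let $m=\inf_{s\le t}X_s>0$. Let $z\in\mathbb H$ with $|z-x|e^{4t/m^2}<m/2$, and $D=g(z)-g(x)$. While $|D|\le m/2$ we have $|X+D|\ge m/2$, so
$$|D'|=\Bigl|\frac{2D}{X(X+D)}\Bigr|\le\frac{4|D|}{m^2},\qquad |D_s|\le|D_0|e^{4t/m^2}<\frac m2 .$$
Since $D$ is continuous, $|D|$ never reaches $m/2$ at a time $s\le t$, $s<T_z$. So $|g_s(z)-U_s|\ge m/2$ for these $s$. If $T_z\le t$, then $g(z)$ extends continuously to $T_z$ with $|D_{T_z}|<m/2$, so $|g_{T_z}(z)-U_{T_z}|\ge m/2$ and the solution goes on past $T_z$, a contradiction. So $T_z>t$, that is, $z\notin K_t$, for all such $z$. Hence $x\notin\overline{K_t}$. $\square$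

**Proof of Theorem 2(a).** Let $0\le\kappa<4$. Choose $\theta\in(0,1)$ so small that $m:=2-\frac{\kappa(\theta+1)}2>0$, then $b\in(0,1]$ with $\frac{\theta+1}2\sigma_b^2\le\frac m2$, then $\rho>0$ with $|a_b|\rho\le\frac m2$. Let $F=x^{-\theta}$, so $F'=-\theta x^{-\theta-1}$ and $F''=\theta(\theta+1)x^{-\theta-2}$. As $F''$ is decreasing, the jump term is at most $\frac12F''(x)\sigma_b^2$. On $(0,\rho)$
$$AF\le\theta x^{-\theta-2}\Bigl[\frac{\kappa(\theta+1)}2-2-a_bx+\frac{\theta+1}2\sigma_b^2\Bigr]\le\theta x^{-\theta-2}\Bigl[-m+\frac m2+\frac m2\Bigr]=0 .$$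
Lemma 5 applies. $\blacksquare$

## 10. Correcting the logarithm by the jumps: Theorem 2(b) and (c)

Let $\kappa=4$. In Section 7 the logarithm produced the error $\int\psi(y/x)\nu(dy)$. We now look for functions with $f'=p/x$, where $p$ is a slowly varying correction built from exactly this error.

**Step 1. The jump error and $\sigma^2$.** This step shows that the error, integrated over scales, can be replaced by $\frac12\sigma^2$. Let
$$\psi(v)=v-\log(1+v)=\int_0^v\frac{s}{1+s}ds\in[0,v^2/2],\qquad h(x)=x^2\int_{(0,b)}\psi(y/x)\,\nu(dy)\in\bigl[0,\tfrac12\sigma_b^2\bigr].$$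
Since $x^2\psi(y/x)\le\frac12y^2$, $h$ is continuous by dominated convergence. Substitute $v=y/u$:
$$\int_0^\infty\Bigl|u^2\psi(y/u)-\tfrac12y^2\mathbf 1_{y\le u}\Bigr|\frac{du}u=C_0y^2,\qquad C_0=\int_0^\infty\Bigl|\frac{\psi(v)}{v^2}-\frac12\mathbf 1_{v\le1}\Bigr|\frac{dv}v .$$
Here $C_0<\infty$, because $\frac{\psi(v)}{v^2}-\frac12=O(v)$ near $0$ and $\frac{\psi(v)}{v^2}\le\frac1v$ at infinity. Integrate over $y\in(0,b)$ against $\nu$; the total is at most $C_0\sigma_b^2$. Jumps in $[b,1]$, which are absent from $h$, affect $\sigma^2(u)$ only for $u\in[b,1]$, and change $\int_x^1\sigma^2(u)\frac{du}u$ by a bounded amount. So there is a finite constant $C$ depending on $b$ and $\nu$ with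
$$\Bigl|\int_x^1h(u)\frac{du}u-\frac12\int_x^1\sigma^2(u)\frac{du}u\Bigr|\le C\qquad(0<x\le1). \tag{10}$$

**Step 2. The operator on functions with $f'=p/x$.** For continuous $q$ on $(0,\infty)$ put $p(x)=\exp\bigl(-\int_x^1q(u)\frac{du}u\bigr)$, so $xp'=qp$. If $f'=p/x$, then $f''=\frac{p'}x-\frac p{x^2}=(q-1)\frac p{x^2}$, and
$$2f''+\frac2xf'=\frac{2qp}{x^2}.$$
For the jumps,
$$f(x+y)-f(x)-yf'(x)=\int_x^{x+y}\frac{p(w)}w\,dw-\frac yx\,p(x)=\int_x^{x+y}\frac{p(w)-p(x)}w\,dw-p(x)\psi(y/x),$$
since $\int_x^{x+y}\frac{dw}w=\log(1+\frac yx)$. Integrating against $\nu$ (both the left side and $\psi(y/x)$ are integrable),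
$$Af(x)=\frac{p(x)}{x^2}\bigl(2q(x)-h(x)+a_bx\bigr)+E(x),\qquad E(x)=\int_{(0,b)}\nu(dy)\int_x^{x+y}\frac{p(w)-p(x)}w\,dw. \tag{11}$$

**Step 3. Proof of (b).** We build the $F$ of Lemma 5. Assume $I(1)=\infty$. Take $b=1$, $q=\frac12(h+|a_1|x)\ge0$ and $F(x)=\int_x^1\frac{p(w)}w\,dw$. Then $F$ is $C^2$ and decreasing, with $F'=-p/x$. Apply (11) to $-F$:
$$AF=-\frac p{x^2}\bigl(2q-h+a_1x\bigr)-E\le0,$$
because $2q-h+a_1x=|a_1|x+a_1x\ge0$, and $E\ge0$ as $p$ is nondecreasing. By (10),
$$p(w)=\exp\Bigl(-\frac12\int_w^1h(u)\frac{du}u-\frac{|a_1|}2(1-w)\Bigr)$$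
is comparable on $(0,1]$ to $\exp\bigl(-\frac14\int_w^1\sigma^2(u)\frac{du}u\bigr)$, up to constant factors. So $I(1)=\infty$ gives $F(0+)=\infty$, and Lemma 5 applies with $\rho=1$.

*Special cases.* By Fubini, $\int_0^1\sigma^2(u)\frac{du}u=\int_{(0,1]}y^2\log\frac1y\,\nu(dy)$. If this is finite, the exponential in $I(1)$ is bounded below and $I(1)=\infty$. If $\sigma^2(x)\le4/\log\frac1x$ for $x\le x_0<1$, then $\frac14\int_x^{x_0}\sigma^2(u)\frac{du}u\le\log\log\frac1x-\log\log\frac1{x_0}$. So the exponential in $I(1)$ is at least $\mathrm{const}/\log\frac1x$ for small $x$, and $\int_0\frac{dx}{x\log(1/x)}=\infty$. $\blacksquare$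

**Step 4. A supermartingale for (c).** Let $c\in(0,1)$ with $I(c)<\infty$. We construct the $f$ of Lemma 4 for the driver $U^b$. Choose $b\in(0,1]$ so small that $\frac c4\sigma_b^2<1-c$ and $\sigma_b^2\le\frac12$, and write $a=a_b$. Take
$$q=\frac c2h-\frac{|a|}2x,\qquad \bar q=\frac c4\sigma_b^2 .$$
Since $h\le\frac12\sigma_b^2$, $q\le\bar q<1-c<1$. So for $w\ge x$, $p(w)=p(x)\exp(\int_x^wq(u)\frac{du}u)\le p(x)(w/x)^{\bar q}$. Substitute $w=x(1+s)$ in $E$ and use $(1+s)^{\bar q}-1\le\bar qs$, valid by concavity as $0\le\bar q<1$: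
$$E(x)\le p(x)\int_{(0,b)}\nu(dy)\int_0^{y/x}\frac{(1+s)^{\bar q}-1}{1+s}ds\le\bar q\,p(x)\int_{(0,b)}\psi(y/x)\nu(dy)=\bar q\,\frac{p(x)h(x)}{x^2}.$$
By (10), $p(w)=\exp\bigl(-\frac c2\int_w^1h\frac{du}u+\frac{|a|}2(1-w)\bigr)$ is comparable on $(0,1]$ to $\exp(-\frac c4\int_w^1\sigma^2\frac{du}u)$. As $I(c)<\infty$, the function $f(x)=\int_0^x\frac{p(w)}w\,dw$ is finite, positive, increasing and $C^2$ on $(0,\infty)$, with $f(0+)=0$. By (11), since $2q=ch-|a|x$,
$$Af\le\frac p{x^2}\bigl((c-1+\bar q)h+(a-|a|)x\bigr)\le0\qquad\text{on }(0,\infty).$$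
Lemma 4 applies with any $\rho_1$. For $U^b$ it gives $P(R_\rho<\infty)\le f(x)/f(\rho)$ for all $0<x<\rho$, and $P(T_x>t_0)\to0$ as $x\downarrow0$.

**Step 5. The lower bound on $X$ for $U^b$.** This step replaces Step 2 of Section 8; because of the drift $a$ it works below a level $\rho_0$. Choose $\rho_0\in(0,\infty)$ with $|a|\rho_0\le\frac13$. For $f_1(x)=x^{-1/3}$ and $0<x<\rho_0$, bounding the jump term by $\frac12f_1''(x)\sigma_b^2$ as before,
$$Af_1(x)-\tfrac49x^{-2}f_1(x)\le x^{-7/3}\bigl(\tfrac29+\tfrac29\sigma_b^2+\tfrac13|a|\rho_0-\tfrac49\bigr)\le x^{-7/3}\bigl(\tfrac29+\tfrac19+\tfrac19-\tfrac49\bigr)=0 .$$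
By Lemma 3, for $x<\rho_0$ the process $N=X^{-1/3}e^{-\frac49S}$ stopped at $T^n\wedge R_{\rho_0}$ is a nonnegative supermartingale. The maximal inequality gives $P(\sup_{t\le T^n\wedge R_{\rho_0},\,t<T_x}N_t>\lambda)\le x^{-1/3}/\lambda$. Letting $n\to\infty$, then $\lambda\to\infty$, we get $\sup_{t<T_x}N_t<\infty$ a.s. on $\{R_{\rho_0}=\infty\}$. On this event $X_t\ge c_0e^{-\frac43S_t}$ for $t<T_x$ with $c_0=(\sup N)^{-3}>0$.

**Step 6. Half-discs for $U^b$.** Fix $t_0>0$ and take the start $x=1/k$ with $1/k<\rho_0$. By Step 4, $P(R_{\rho_0}<\infty)\le f(1/k)/f(\rho_0)\to0$ and $P(T_{1/k}>t_0)\to0$, so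
$$P(T_{1/k}\le t_0,\ R_{\rho_0}=\infty)\longrightarrow1\qquad(k\to\infty).$$
On this event, up to a null set, Step 5 and Lemma 2 give a half-disc around $1/k$ swallowed at the single time $T_{1/k}\le t_0$. So with probability $1$ some half-disc is swallowed at one single time $\le t_0$ by the hulls of $U^b$. Using $t_0=1/m$, $m\in\mathbb N$, this holds a.s. for every $t_0>0$ simultaneously.

**Step 7. Back to $U$.** The process $U$, or $U$ plus an independent compound Poisson process, coincides with $U^b$ before the first time $\tau>0$ of a jump of $C^b$ or of the added process. Given $t_0>0$, apply Step 6 with $1/m<\min(\tau,t_0)$ in place of $t_0$. The half-disc is swallowed by the hulls of $U^b$ at one time $t\le1/m<\tau$. Whether $T_z=t$ depends only on the driver on $[0,t]$, where the two drivers agree. So the same half-disc is swallowed at time $t$ for the full driver. This is the first claim of Theorem 1. Its consequences for the interior, the tree property and $\gamma$ follow word for word as in Step 3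 of Section 8.

*Special case.* If $\liminf_{x\to0}\sigma^2(x)\log\frac1x>\lambda'>4$, take $c\in(0,1)$ with $c\lambda'>4$. For small $x$ the exponential in $I(c)$ is at most $\mathrm{const}\,(\log\frac1x)^{-c\lambda'/4}$. As $c\lambda'/4>1$, $\int_0\frac{dx}{x(\log(1/x))^{c\lambda'/4}}<\infty$, so $I(c)<\infty$. $\blacksquare$
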